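# Subalgebras of free group algebras and Laurent polynomials

Throughout, $k$ is a nonzero commutative ring; the reader may think of a field. Algebras and homomorphisms are unital. For a subalgebra $R$, the condition $R\neq k$ means $R\neq k\cdot 1$. A homomorphism $f$ from $R$ to $k[t,t^{-1}]$ or to $k[t]$ is *nontrivial* if $f(R)\not\subseteq k$.

## 1. A half-plane in $k[\Gamma]$ and its boundary line

Let $\Gamma$ be a group with a surjective homomorphism $\lambda:\Gamma\to\mathbb Z$ whose kernel $K$ is a free group. Choose $t\in\Gamma$ with $\lambda(t)=1$. Since $\Gamma$ is the disjoint union of the cosets $Kt^d$, every element of the group algebra $k[\Gamma]$ is uniquely a finite sum $\sum_d a_dt^d$ with $a_d\in k[K]$. With $\sigma(b)=tbt^{-1}$ on $k[K]$ we have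
$$k[\Gamma]=\bigoplus_{d\in\mathbb Z}k[K]t^d,\qquad (bt^d)(ct^e)=b\,\sigma^d(c)\,t^{d+e}. \tag{1}$$

The degree $d$ is one measure of size. The second comes from the augmentation $\varepsilon:k[K]\to k$, the linear map sending every group element to $1$. Let $\omega=\ker\varepsilon$, let $\omega^n$ be its powers, with $\omega^0=k[K]$, and put
$$\operatorname{ord}(b)=\sup\{n\ge 0: b\in\omega^n\}\in\{0,1,2,\dots,\infty\},\qquad \mathrm{gr}_n=\omega^n/\omega^{n+1}.$$
So $\operatorname{ord}(0)=\infty$. We shall prove that $\operatorname{ord}(b)$ is finite for every $b\neq 0$.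

**Example (ord).** Let $x$ be an element of a basis of $K$. Then $\operatorname{ord}(x-1)=1$. From $x^2-1=2(x-1)+(x-1)^2$ we get $\operatorname{ord}(x^2-1)=1$ if $2\ne0$ in $k$, and $\operatorname{ord}(x^2-1)=2$ if $2=0$ in $k$. These values use that the classes of $x-1$ in $\mathrm{gr}_1$ and of $(x-1)^2$ in $\mathrm{gr}_2$ are members of $k$-bases, which is part of Lemma 2 below.

Now plot each nonzero term $a_dt^d$ as the point $(\operatorname{ord}(a_d),d)$ in the plane. Fix a positive rational number $\rho$ and consider the line $d=\rho\operatorname{ord}$ through the origin. Define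
$$M_\rho=\Big\{\sum a_dt^d:\ \operatorname{ord}(a_d)\ge1\ \text{ and }\ \rho\operatorname{ord}(a_d)\ge d\ \text{ for all } d\Big\},$$
$$J_\rho=\Big\{\sum a_dt^d:\ \operatorname{ord}(a_d)\ge1\ \text{ and }\ \rho\operatorname{ord}(a_d)> d\ \text{ for all } d\Big\},\qquad A_\rho=k+M_\rho .$$
So $M_\rho$ holds the elements with all points on or below the line (and $\operatorname{ord}\ge 1$), and $J_\rho$ those with all points strictly below it. Both measures add up under multiplication, at least as an inequality for $\operatorname{ord}$, so $A_\rho$ is a subalgebra and $J_\rho$ is an ideal of it. The key fact (Lemma 3) is that **$A_\rho/J_\rho$ is a free associative algebra**: what survives on the boundary line has no relations.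

**Example (slope 1).** Let $\Gamma$ be free on $x,t$, with $\lambda(x)=0$, $\lambda(t)=1$. Then $K$ is free on $x_i=t^ixt^{-i}$, $i\in\mathbb Z$. (The free group on symbols $x_i$, extended by a letter $t$ acting by the shift $x_i\mapsto x_{i+1}$, is generated by $x_0$ and $t$. The map from $\Gamma$ to it with $x\mapsto x_0$, $t\mapsto t$ is inverse to the evident map back.) Put $u_i=x_i-1$, so $\sigma(u_i)=u_{i+1}$. For $\rho=1$, the elements $u_it$ lie in $M_1$ and on the line, while $u_0t^{-1}$ and $u_0^2t$ lie in $J_1$. Write $y_i$ for the class of $u_it$ in $A_1/J_1$. Then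
$$y_{i_1}y_{i_2}\cdots y_{i_j}\ \text{ is the class of }\ u_{i_1}u_{i_2+1}u_{i_3+2}\cdots u_{i_j+j-1}\,t^j .$$
The twist $\sigma$ shifts indices, but different words in the $y_i$ still give different products of the $u_i$. Such products are independent modulo $\omega^{j+1}$ (Lemma 2), so the $y_i$ are free generators. Note that the kernel $K$ has infinite rank here although $\Gamma$ has rank $2$.

## 2. From $k[F]$ to $k[t,t^{-1}]$: what the half-plane is for

The *free associative algebra* $k\langle Y\rangle$ has as $k$-basis the words in the letters $Y$, including the empty word $1$, and words multiply by concatenation. The *constant term* of an element is its coefficient at the empty word. A theorem of G. Bergman says: for $k$ a field, every finitely generated subalgebra $R\ne k$ of $k\langle Y\rangle$ has a homomorphism $f:R\to k[t]$ with $f(R)\ne k$.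

In Nikita Miasnikov, "Centralizers in Free Group Algebras and Nonsingular Curves", arXiv:1611.03555 (2016), the analogous question for group algebras is posed. Let $F$ be a free group on a finite alphabet and $R\neq k$ a finitely generated subalgebra of $k[F]$. Is there a homomorphism $R\to k[t,t^{-1}]\cong k[\mathbb Z]$ with image different from $k$? In plain words: can one always see, in some commutative one-variable picture, that $R$ is bigger than the scalars? The map is required on $R$ only, and need not extend to $k[F]$.

The answer is yes, for free groups of any rank and any nonzero commutative $k$. The construction of Section 1 will carry a subalgebra of $k[F]$ that defeats the obvious maps into a free associative algebra, where Bergman's theorem applies.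

The *support* of $a\in k[\Gamma]$ is the finite set of $g$ with $a(g)\ne0$, where $a(g)$ denotes the coefficient of $a$ at $g$. A homomorphism $\lambda:\Gamma\to\mathbb Z$ induces $\lambda_*:k[\Gamma]\to k[t,t^{-1}]$, $g\mapsto t^{\lambda(g)}$. The augmentation of $k[\Gamma]$ is also written $\varepsilon$.

**Theorem 1.** Let $F$ be a free group and $R\neq k$ a finitely generated subalgebra of $k[F]$. Then there is a nontrivial $k$-algebra homomorphism $R\to k[t,t^{-1}]$.

More precisely, let $\Gamma\le F$ be the subgroup generated by the supports of the elements of $R$. It is nontrivial and finitely generated. Let $\lambda:\Gamma\to\mathbb Z$ be any surjective homomorphism and $\lambda_*:k[\Gamma]\to k[t,t^{-1}]$ the induced map. Then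

* (i) either $\lambda_*(R)\not\subseteq k$, and $\lambda_*|_R$ is nontrivial;
* (ii) or $\lambda_*(R)=k$; then $R$ has a homomorphic image $\bar R\ne k$ inside a free associative algebra, and $R$ admits a nontrivial homomorphism to $k[t]$ mapping $R\cap\ker\varepsilon$ into $t\,k[t]$.

**Theorem 2.** The first assertion of Theorem 1 holds with $F$ replaced by any group $G$ in which every nontrivial finitely generated subgroup $\Gamma$ has a surjection $\Gamma\to\mathbb Z$ with free kernel. Examples are free groups, (free)-by-(infinite cyclic) groups, and fundamental groups of closed surfaces other than $S^2,P^2$.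

**Complements.** Let $k$ be a domain.

* (a) $k[t,t^{-1}]$ cannot be replaced by $k[t]$ in general. However, $k[t]$ suffices whenever $\lambda_*(R)\subseteq k[t]$ or $\lambda_*(R)\subseteq k[t^{-1}]$ for some surjection $\lambda:\Gamma\to\mathbb Z$.
* (b) Finite generation cannot be dropped when $F$ has rank $\ge2$.
* (c) If every finitely generated subalgebra $\neq k$ of $k[G]$ has a nontrivial homomorphism to $k[t,t^{-1}]$, then $G$ is locally indicable (every nontrivial finitely generated subgroup maps onto $\mathbb Z$).

We use the Nielsen–Schreier theorem (subgroups of free groups are free) and the fact that the Cayley graph of a free group with respect to a basis is a tree.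

## 3. Homomorphisms to $\mathbb Z$: four small subalgebras

The first thing to try is $\lambda_*$ for a homomorphism $\lambda$ to $\mathbb Z$. Let $F$ be free on $x,y$ unless another basis is named.

**Rank one.** If $F$ is infinite cyclic, then $k[F]=k[t,t^{-1}]$, and the inclusion of $R\ne k$ is nontrivial.

**A commutator.** Let $c=xyx^{-1}y^{-1}$ and $R=k[c,c^{-1}]$. Every homomorphism $F\to\mathbb Z$ kills $c$, so no map $k[F]\to k[t,t^{-1}]$ induced from $F\to\mathbb Z$ helps. But only the subgroup $\Gamma=\langle c\rangle$ matters for $R$. It is infinite cyclic, and $c\mapsto t$ works. This is why one passes from $F$ to the group $\Gamma$ generated by the supports.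

**An additive commutator.** Let $R$ be generated by $xy-yx$. Here $\Gamma=\langle u,v\rangle$ with $u=xy$, $v=yx$. No cancellation occurs in a product of two of the words $u^{\pm1},v^{\pm1}$ other than a word and its own inverse: for instance $uv^{-1}=xyx^{-1}y^{-1}$ and $u^{-1}v=y^{-1}x^{-1}yx$ are reduced. So $u,v$ freely generate $\Gamma$, and $\lambda(u)=1$, $\lambda(v)=0$ gives $\lambda_*(xy-yx)=t-1$.

**Every $\lambda$ fails.** Let $F$ be free on $x,t$ and let $R$ be generated by
$$p=(x-1)(xt-tx),\qquad q=(xt-tx)t^{-2}. \tag{2}$$
The support of $p$ is $\{x^2t,\ xtx,\ xt,\ tx\}$. Since $x^2t(xt)^{-1}=x$, the group $\Gamma$ contains $x$ and then $t$, so $\Gamma=F$. Both $p$ and $q$ have the factor $xt-tx$, so *every* homomorphism from $k[F]$ to a commutative ring kills them. Passing to $\Gamma$ gains nothing, and no $\lambda_*$ is nontrivial on $R$. We need a homomorphism that is defined on $R$ but does not extend to $k[\Gamma]$. We return to this $R$ in Section 8.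

## 4. Cancellation, and one filtration that squares to zero

**Ordering words.** Section 5 proves Bergman's theorem by attaching to each word $w$ the number $\theta(w)$ with base-$B$ expansion $www\cdots$. The proof rests on the fact that $\theta(vw)$ always lies between $\theta(v)$ and $\theta(w)$. In a free group with reduced words this is false. Give $x,x^{-1},y^{-1},y$ the digits $0,1,2,3$ in base $5$. For $v=x$ and $w=x^{-1}y$ we have $\theta(v)=0$ and
$$\theta(w)=\frac{1/5+3/25}{1-1/25}=\frac13,$$
but $vw=y$ has $\theta(y)=\frac{3/5}{1-1/5}=\frac34$. Cancellation can uncover a large letter.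

**Leading terms of the augmentation filtration.** The associated graded ring of $k[F]$ for the powers of its augmentation ideal $\omega_F$ is a free algebra (Lemma 2), so one may hope to use leading terms. Suppose the generators $p_i$ of $R$ lie in $\omega_F$, and let $n\geq1$ be the least of their orders, so $p_i\in\omega_F^n$. Then $R\subseteq k+\omega_F^n$, and $\omega_F^{n+1}$ is an ideal of this algebra. The quotient is
$$(k+\omega_F^n)/\omega_F^{n+1}=k\oplus \omega_F^n/\omega_F^{n+1}.$$
The image of $R$ is larger than $k$, as desired. But the product of two elements of $\omega_F^n$ lies in $\omega_F^{2n}\subseteq\omega_F^{n+1}$, so the second summand has square zero. If $k$ is a domain, every homomorphism from this quotient to $k[t]$ kills that summand. The condition "$\operatorname{ord}=n$" is not stable under multiplication, because $2n\ne n$.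

A condition that *is* stable is a proportion between two additive quantities: if $d=\rho n$ and $d'=\rho n'$, then $d+d'=\rho(n+n')$. This is the reason for the boundary line of Section 1. The degree $d$ in $t$ is measured against the order of the coefficient in $\omega(K)$, not in $\omega_F$. If $\lambda_*$ is trivial on $R$, the coefficients (after subtracting constants) have order at least $1$, and then finitely many generators single out a largest slope $\rho$.

Three facts are needed: Bergman's theorem over $k$, the structure of the filtration $\omega^n$ of a free group, and the freeness of $A_\rho/J_\rho$.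

## 5. Periodic words and Bergman's theorem over any $k$

**Lemma 1.** Let $R\ne k$ be a finitely generated subalgebra of a free algebra $k\langle Y\rangle$. There is a nontrivial homomorphism $f:R\to k[z]$ which sends elements with zero constant term into $zk[z]$.

**Step 1: a number for each word.** The purpose is to order words so that words with the same infinite repetition are tied and no others. The generators of $R$ involve finitely many letters, so take $Y$ finite. It is nonempty since $R\ne k$. Identify $Y$ with the digits $0,\dots,N-1$ and put $B=N+1$, so that digits are at most $B-2$. For a nonempty word $w=w_1\cdots w_n$ let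
$$\mathrm{val}(w)=\sum_{i=1}^n w_iB^{-i},\qquad \theta(w)=\frac{\mathrm{val}(w)}{1-B^{-|w|}} .$$
Summing a geometric series shows that $\theta(w)$ is the number with base-$B$ expansion $w^\infty=www\cdots$.

Two different infinite sequences of digits $\le B-2$ represent different numbers. Indeed, if they first differ at place $i$, that place contributes a difference of at least $B^{-i}$. The later places contribute a difference of at most $\sum_{j>i}(B-2)B^{-j}=\frac{B-2}{B-1}B^{-i}<B^{-i}$. Hence
$$\theta(v)=\theta(w)\iff v^\infty=w^\infty. \tag{3}$$

**Step 2: convexity.** This controls products. Let $\beta=B^{-|v|}$ and $\gamma=B^{-|w|}$. Since $\mathrm{val}(vw)=\mathrm{val}(v)+\beta\,\mathrm{val}(w)$, $\mathrm{val}(v)=(1-\beta)\theta(v)$ and $\mathrm{val}(w)=(1-\gamma)\theta(w)$,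
$$\theta(vw)=\frac{(1-\beta)\theta(v)+\beta(1-\gamma)\theta(w)}{1-\beta\gamma},\qquad (1-\beta)+\beta(1-\gamma)=1-\beta\gamma. \tag{4}$$
So $\theta(vw)$ is a convex combination of $\theta(v)$ and $\theta(w)$ with strictly positive weights.

**Step 3: a subalgebra and an ideal.** Here we build the quotient that will be $k[z]$. Let $\tau$ be the maximum of $\theta$ over all nonempty words in the supports of finitely many generators of $R$. Such words exist, because otherwise $R=k$. Let $A$ be the span of $1$ and the words with $\theta\le\tau$, and $C$ the span of the words with $\theta<\tau$. By (4), if $\theta(v),\theta(w)\le\tau$ then $\theta(vw)\le\tau$, and if one of the two inequalities is strict then $\theta(vw)<\tau$. So $A$ is a subalgebra, $C$ is an ideal of $A$, and $R\subseteq A$.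

**Step 4: words with $\theta=\tau$ are the powers of one word.** This identifies $A/C$. Let $v$ be a shortest word with $\theta(v)=\tau$. By (3), $\theta(v^n)=\tau$ for all $n\geq1$. Conversely, let $\theta(w)=\tau$. We show by induction on $|w|$ that $w$ is a power of $v$. By (3), $w^\infty=v^\infty$, and $|w|\ge|v|$, so $w=vw'$. If $w'=1$ we are done. Otherwise
$$v^\infty=w^\infty=w\,w^\infty=vw'v^\infty .$$
Cancelling the prefix $v$ gives $v^\infty=w'v^\infty$. Substituting this equation into itself repeatedly, $v^\infty=w'w'w'\cdots=w'^\infty$. So $\theta(w')=\tau$ by (3), and $|w'|<|w|$. By induction $w'$ is a power of $v$, hence so is $w$.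

**Step 5: the map.** Now $A/C$ has $k$-basis the classes of $v^n$, $n\ge0$, so $A/C\cong k[z]$ with $v\mapsto z$. Let $f$ be the composite $R\subseteq A\to A/C\cong k[z]$. A generator whose support contains a word with $\theta=\tau$, say $v^n$ with $n\ge1$, has a nonzero coefficient at $z^n$ in its image. So $f$ is nontrivial. The constant term of $f(r)$ is the constant term of $r$, which gives the last claim. $\square$

**Example.** For $R$ generated by $xy-yx$ with digits $x=0$, $y=1$ we have $B=3$, $\theta(xy)=\frac{1/9}{8/9}=\frac18$ and $\theta(yx)=\frac{1/3}{8/9}=\frac38$. So $\tau=\frac38$, $v=yx$, and $f(xy-yx)=-z$.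

## 6. Powers of the augmentation ideal of a free group

**Lemma 2.** Let $K$ be a free group with basis $X$ (of any cardinality).

1. $\omega$ is a free left $k[K]$-module with basis $\{x-1:x\in X\}$.
2. $\omega^n$ is a free left $k[K]$-module on the $n$-fold products of elements $x-1$. Hence $\mathrm{gr}_n$ has as $k$-basis the classes of these products, and multiplication gives isomorphisms $\mathrm{gr}_n\otimes_k\mathrm{gr}_m\to\mathrm{gr}_{n+m}$.
3. $\bigcap_n\omega^n=0$.

**Step 1: the elements $x-1$ generate $\omega$.** As a $k$-module, $\omega$ is spanned by the elements $g-1$, $g\in K$. Write $g=y_1\cdots y_m$ with $y_j\in X^{\pm1}$. Telescoping,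
$$y_1\cdots y_m-1=\sum_{j=1}^m y_1\cdots y_{j-1}(y_j-1),\qquad x^{-1}-1=-x^{-1}(x-1),$$
so $g-1$ lies in the left module generated by the $x-1$.

**Step 2: independence, through a derivation.** The aim is a map that reads off the coefficients. Let $N=\bigoplus_{x\in X}k[K]e_x$ be a free left module. The group $N\rtimes K$ has product $(m,g)(m',g')=(m+gm',gg')$. As $K$ is free, there is a homomorphism $K\to N\rtimes K$ with $x\mapsto(e_x,x)$. Its second coordinate is $g$, and its first coordinate is a map $\delta:K\to N$ with
$$\delta(gh)=\delta(g)+g\,\delta(h).$$
Extend $\delta$ linearly to $k[K]$. For $a=\sum a(g)g$ and $b=\sum b(h)h$ this gives $\delta(ab)=\sum a(g)b(h)(\delta(g)+g\delta(h))$, that is,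
$$\delta(ab)=\delta(a)\,\varepsilon(b)+a\,\delta(b). \tag{5}$$
We have $\delta(1)=0$, so $\delta(x-1)=e_x$. By (5), $\delta\big(\sum_x a_x(x-1)\big)=\sum_x a_xe_x$, because $\varepsilon(x-1)=0$. Thus the coefficients $a_x$ are determined, which proves part 1. Write $\delta(a)=\sum_xD_x(a)e_x$. Applying this to $a-\varepsilon(a)\in\omega$ gives
$$a=\varepsilon(a)+\sum_xD_x(a)(x-1)\qquad(a\in k[K]). \tag{6}$$

**Step 3: part 2 by induction.** The case $n=0$ is clear: $\omega^0=k[K]$ has basis the empty product. Suppose $\omega^{n-1}=\bigoplus_bk[K]b$, with $b$ running over the $(n-1)$-fold products. Then $\omega^n=\omega\,\omega^{n-1}=\bigoplus_b\omega b$. Since $b$ is a basis element, $c\mapsto cb$ is an isomorphism $k[K]\to k[K]b$. It carries the decomposition of part 1 to $\omega b=\bigoplus_xk[K](x-1)b$. So $\omega^n=\bigoplus_{x,b}k[K](x-1)b$, as claimed.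

Now let $b$ run over the $n$-fold products. In the same way $\omega^{n+1}=\omega\,\omega^n=\bigoplus_b\omega b$, so $\mathrm{gr}_n=\bigoplus_b(k[K]/\omega)b$. As $k[K]/\omega=k$, the classes of the $b$ form a $k$-basis of $\mathrm{gr}_n$. Multiplication $\omega^n\times\omega^m\to\omega^{n+m}$ induces $\mathrm{gr}_n\otimes_k\mathrm{gr}_m\to\mathrm{gr}_{n+m}$. It sends the basis element $[b]\otimes[c]$ to $[bc]$. Every $(n+m)$-fold product arises exactly once, from its first $n$ and last $m$ factors. So basis goes bijectively to basis.

**Step 4: the operators $D_x$ preserve $\Omega=\bigcap_n\omega^n$.** This prepares a descent for part 3. For $n\ge1$, part 1 gives $\omega^n=\omega^{n-1}\omega=\bigoplus_x\omega^{n-1}(x-1)$. If $a\in\omega^n$, uniqueness of the coefficients in (6) gives $D_x(a)\in\omega^{n-1}$. Hence $D_x(\Omega)\subseteq\Omega$. Also, $\Omega$ is a two-sided ideal.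

**Step 5: reading $D_x$ in the Cayley tree.** We want to see where $D_x(a)$ is supported. The Cayley tree has vertex set $K$ and, for each $h\in K$ and $x\in X$, an $x$-edge from the initial vertex $h$ to the terminal vertex $hx$. For $w=y_1\cdots y_m$ reduced, $\delta(w)=\sum_jy_1\cdots y_{j-1}\delta(y_j)$. Moreover $0=\delta(xx^{-1})=e_x+x\,\delta(x^{-1})$ gives $\delta(x^{-1})=-x^{-1}e_x$. A factor $y_j=x$ contributes $+y_1\cdots y_{j-1}$ to $D_x(w)$, the initial vertex of the $x$-edge just crossed forward. A factor $y_j=x^{-1}$ contributes $-y_1\cdots y_j$, the initial vertex of the $x$-edge just crossed backward. So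
$$D_x(w)=\sum\ \pm(\text{initial vertex}),\ \text{ over the $x$-edges on the path from $1$ to $w$.} \tag{7}$$

**Step 6: descent.** Here we prove part 3. Suppose $\Omega\ne0$. Among the nonzero elements of $\Omega$ choose $a$ such that the subtree $T$ spanned by $\operatorname{supp}(a)$, the smallest subtree containing it, has the fewest vertices. If $T$ were a single vertex $g$, then $\varepsilon(a)=a(g)\ne0$, contradicting $a\in\omega$. So the finite tree $T$ has a leaf $g$ with exactly one neighbor $h$ in $T$. The leaf lies in $\operatorname{supp}(a)$, since otherwise it could be removed from $T$. Left multiplication by $h^{-1}$ preserves $\Omega$ and acts on the tree, so we may replace $a$ by $h^{-1}a$ and assume $h=1$ and $g=y\in X^{\pm1}$. For $w\in\operatorname{supp}(a)$, the path from $1$ to $w$ lies in $T$. It uses the edge joining $1$ and $y$ only if $w=y$, because $y$ is a leaf.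

*Case $y=x\in X$.* By (7), the coefficient of $D_x(a)=\sum_wa(w)D_x(w)$ at $1$ comes only from the edge $(1,x)$, hence only from $w=y$, and equals $a(y)\ne0$. All elements of $\operatorname{supp}D_x(a)$ are initial vertices of $x$-edges of $T$. The vertex $y$ is not one of them, since the only edge of $T$ at $y$ is $(1,x)$, where $y$ is terminal. So $0\ne D_x(a)\in\Omega$ is supported in the subtree $T\setminus\{y\}$, which has fewer vertices. This is a contradiction.

*Case $y=x^{-1}$.* Consider $D_x(a)x\in\Omega$. Right multiplication by $x$ turns initial vertices of $x$-edges into their terminal vertices, so the support consists of terminal vertices of $x$-edges of $T$. The only edge of $T$ at $y$ is $(x^{-1},1)$, where $y$ is initial, so $y$ is not in the support. The coefficient at $1$ comes only from the edge $(x^{-1},1)$, hence only from $w=y$. Since $D_x(x^{-1})x=-1$, it equals $-a(y)\ne0$. Again a nonzero element of $\Omega$ is supported in $T\setminus\{y\}$, a contradiction. $\square$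

**Consequences for ord.** Part 3 says that $\operatorname{ord}(b)<\infty$ for $b\neq0$. Directly from the definition,
$$\operatorname{ord}(b+c)\ge\min(\operatorname{ord}b,\operatorname{ord}c),\qquad \operatorname{ord}(bc)\ge\operatorname{ord}(b)+\operatorname{ord}(c). \tag{8}$$
If $\operatorname{ord}(b)=n$ is finite, the class of $b$ in $\mathrm{gr}_n$ is nonzero.

## 7. On the boundary line: a tensor algebra

**Lemma 3.** Let $\Gamma,\lambda,K,t,\sigma$ be as in Section 1, and let $\rho=d_0/n_0$ be a positive rational in lowest terms. Then $A_\rho=k\oplus M_\rho$ is a subalgebra of $k[\Gamma]$, $J_\rho$ is an ideal of $A_\rho$, and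
$$A_\rho/J_\rho=k\oplus\bigoplus_{j\ge1}\mathrm{gr}_{jn_0}\,t^{jd_0} \tag{9}$$
is the free associative algebra on any $k$-basis of $E=\mathrm{gr}_{n_0}t^{d_0}$. The elements of $M_\rho/J_\rho$ are those with zero constant term.

**Step 1: subalgebra and ideal.** This is the additivity of the two measures. The map $\sigma$ is an automorphism of $k[K]$ with $\varepsilon\sigma=\varepsilon$. So $\sigma(\omega^n)=\omega^n$ for all $n$, and $\operatorname{ord}(\sigma(b))=\operatorname{ord}(b)$. By (8), $M_\rho$ and $J_\rho$ are $k$-submodules. From (1),
$$(ab)_d=\sum_{i+j=d}a_i\,\sigma^i(b_j).$$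
If $a,b\in M_\rho$, each summand has order at least $\operatorname{ord}(a_i)+\operatorname{ord}(b_j)\ge2$, and $\rho(\operatorname{ord}(a_i)+\operatorname{ord}(b_j))\ge i+j=d$. So $M_\rho M_\rho\subseteq M_\rho$. If one factor is in $J_\rho$, the last inequality is strict, so $M_\rho J_\rho\subseteq J_\rho$ and $J_\rho M_\rho\subseteq J_\rho$. For $g\in K$ we have $\lambda(gt^d)=d$, so
$$\lambda_*\Big(\sum a_dt^d\Big)=\sum\varepsilon(a_d)t^d. \tag{10}$$
All coefficients of elements of $M_\rho$ lie in $\omega$, so $M_\rho\subseteq\ker\lambda_*$, while $\lambda_*$ is the identity on $k$. Hence $k\cap M_\rho=0$.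

**Step 2: the quotient, degree by degree.** The purpose is (9). Membership in $M_\rho$ and $J_\rho$ is tested on each $a_d$ separately.

* If $d\le0$: $\operatorname{ord}(a_d)\ge1$ already forces $\rho\operatorname{ord}(a_d)>0\ge d$. The degree-$d$ parts of $M_\rho$ and $J_\rho$ agree.
* If $d>0$ and $d/\rho\notin\mathbb Z$: the integer $\operatorname{ord}(a_d)$ cannot equal $d/\rho$, so "$\ge$" and "$>$" agree (and $\operatorname{ord}=\infty$ satisfies both). Again the parts agree.
* If $d>0$ and $n=d/\rho\in\mathbb Z_{\ge1}$: the two parts are $\omega^nt^d$ and $\omega^{n+1}t^d$, with quotient $\mathrm{gr}_nt^d$.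

Since $d/\rho=dn_0/d_0$ with $d_0,n_0$ coprime, the last case occurs exactly for $d=jd_0$, $j\ge1$, and then $n=jn_0$. This is (9).

**Step 3: freeness.** We compare with the tensor algebra $\bigoplus_{j\ge0}E^{\otimes j}$ of $E$. By its universal property, the inclusion $E\subseteq A_\rho/J_\rho$ extends to an algebra homomorphism from it. In degree $j\ge1$ this is the multiplication map $E^{\otimes j}\to\mathrm{gr}_{jn_0}t^{jd_0}$, and we must show that it is bijective. By (1),
$$(b_1t^{d_0})(b_2t^{d_0})\cdots(b_jt^{d_0})=b_1\,\sigma^{d_0}(b_2)\,\sigma^{2d_0}(b_3)\cdots\sigma^{(j-1)d_0}(b_j)\,t^{jd_0}.$$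
After dropping the symbols $t^{d_0}$ and $t^{jd_0}$, the map is the composite of two maps. The first is the $k$-linear automorphism $1\otimes\sigma^{d_0}\otimes\cdots\otimes\sigma^{(j-1)d_0}$ of $\mathrm{gr}_{n_0}^{\otimes j}$, where $\sigma$ acts bijectively on $\mathrm{gr}_{n_0}$ because $\sigma(\omega^n)=\omega^n$. The second is the multiplication $\mathrm{gr}_{n_0}^{\otimes j}\to\mathrm{gr}_{jn_0}$, an isomorphism by repeated use of Lemma 2(2). So the map is bijective.

By Lemma 2(2), $E$ is a free $k$-module. The tensor algebra of a free module with basis $Y$ is $k\langle Y\rangle$, with $E^{\otimes j}$ spanned by the words of length $j$. The summand $k$ in (9) holds the constant terms, and $M_\rho/J_\rho$ is the rest. $\square$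

## 8. The slope of a finite generating set: proof of Theorem 1

**Step 1: the group $\Gamma$.** First we make sure that $\lambda$ exists. The support of a product lies in the product of the supports, so $\Gamma$ is generated by the supports of a finite generating set of $R$ and is finitely generated. If $\Gamma=1$ then $R=k$, so $\Gamma\neq1$. By Nielsen–Schreier $\Gamma$ is free, and being nontrivial it maps onto $\mathbb Z$. Fix any surjection $\lambda$. Its kernel $K$ is free, again by Nielsen–Schreier. Choose $t$ and $\sigma$ as in Section 1, so that Lemmas 2 and 3 apply.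

If $\lambda_*(R)\not\subseteq k$, then $\lambda_*|_R$ is nontrivial, which is (i). Otherwise $\lambda_*(R)=k$, since $R$ contains $k$. Assume this from now on.

**Step 2: generators with coefficients in $\omega$.** This puts $R$ in reach of $M_\rho$. The augmentation of $k[\Gamma]$ is $\lambda_*$ followed by $t\mapsto1$. As $\lambda_*(R)=k$, the two maps agree on $R$, so
$$P:=R\cap\ker\varepsilon=R\cap\ker\lambda_*.$$
Subtracting their augmentations from finitely many generators, we find that $R$ is generated by some $p_1,\dots,p_m\in P$. Write $p_i=\sum_dp_{i,d}t^d$. By (10), $\lambda_*(p_i)=0$ means $\varepsilon(p_{i,d})=0$. So every $p_{i,d}$ lies in $\omega=\omega(K)$ and has order at least $1$.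

**Step 3: something lies in positive degree.** Without this there would be no slope. Subtracting constants changed only coefficients at the identity, so the supports of the $p_i$ still generate $\Gamma$. If all $p_{i,d}$ with $d\ne0$ vanished, these supports would lie in $K\ne\Gamma$. Hence some $p_{i,d}\ne0$ with $d\ne0$. Replacing $(\lambda,t)$ by $(-\lambda,t^{-1})$ if necessary (same $K$, degrees change sign, $\lambda_*(R)=k$ still holds), we may assume that some $p_{i,d}\ne0$ with $d>0$.

**Step 4: choice of $\rho$.** We tilt the line until it just touches the generators. Put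
$$\rho=\max\Big\{\frac{d}{\operatorname{ord}(p_{i,d})}:\ d>0,\ p_{i,d}\ne0\Big\}. \tag{11}$$
The set is finite and nonempty. The orders are finite by Lemma 2(3) and at least $1$ by Step 2, so $\rho$ is a positive rational number. (Here triviality of $\lambda_*$ on $R$ is used: a coefficient of order $0$ in positive degree would lie above every such line.) Now all $p_i\in M_\rho$. Indeed, all orders are at least $1$. For $d>0$ the inequality $\rho\operatorname{ord}(p_{i,d})\ge d$ holds by (11), and for $d\le0$ it is automatic. Hence $R\subseteq A_\rho$.

**Step 5: the image in the free algebra.** Let $\bar R$ be the image of $R$ in $A_\rho/J_\rho=k\langle Y\rangle$ (Lemma 3). We check that it is not $k$. Let the maximum (11) be attained at $p_{i,d}$, and put $n=d/\rho=\operatorname{ord}(p_{i,d})$. The degree-$d$ component of the image of $p_i$ is the class of $p_{i,d}$ in $\omega^n/\omega^{n+1}$, which is nonzero because the order is exactly $n$. Since $d>0$, this is not a constant. So $\bar R\ne k$, and $\bar R$ is finitely generated.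

**Step 6: the map to $k[t]$.** Lemma 1 gives a nontrivial homomorphism $\bar R\to k[z]$ sending elements with zero constant term into $zk[z]$. The composite $R\to\bar R\to k[z]$ is nontrivial, and $k[z]\subset k[z,z^{-1}]$. As $P\subseteq A_\rho\cap\ker\lambda_*=M_\rho$, the image of $P$ in $A_\rho/J_\rho$ lies in $M_\rho/J_\rho$ and has zero constant term. So $P$ goes into $zk[z]$. Renaming $z$ as $t$ proves (ii), and with it Theorem 1. $\blacksquare$

**The example (2), completed.** Let $\lambda(x)=0$, $\lambda(t)=1$, with $x_i=t^ixt^{-i}$ and $u_i=x_i-1$ as in Section 1. Since $tx=x_1t$,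
$$p=(x_0-1)(x_0-x_1)t=u_0(u_0-u_1)\,t,\qquad q=(x_0-x_1)t^{-1}=(u_0-u_1)t^{-1}.$$
By Lemma 2(2), $\operatorname{ord}(u_0u_0-u_0u_1)=2$. The only point in positive degree has $d=1$ and order $2$, so $\rho=\frac12$, $d_0=1$, $n_0=2$. The module $E=\mathrm{gr}_2t$ has basis $y_{ij}$, the classes of $u_iu_jt$. In $A_\rho/J_\rho$ we get $p\mapsto y_{00}-y_{01}$ and $q\mapsto0$. In Lemma 1, with digits $0$ for $y_{00}$ and $1$ for $y_{01}$, the largest word is $v=y_{01}$. So $f(p)=-z$ and $f(q)=0$: a nontrivial homomorphism on $R$, although every homomorphism from $k[F]$ to a commutative ring kills $p$ and $q$.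

## 9. Surjections onto $\mathbb Z$ with free kernel

**Proof of Theorem 2.** In Section 8, freeness of $F$ served only to provide a surjection $\lambda:\Gamma\to\mathbb Z$ with free kernel $K$. For $G$ as in Theorem 2, take $R\ne k$ finitely generated in $k[G]$ and form $\Gamma$, which is nontrivial and finitely generated by the same argument. Fix $\lambda$ with free kernel. Steps 2–6 apply word for word. It remains to verify the examples.

**Free groups.** If $\Gamma$ is free and nontrivial, it maps onto $\mathbb Z$ and every kernel is free.

**(Free)-by-(infinite cyclic) groups.** Let $N$ be a free normal subgroup of $G$ with $G/N\cong\mathbb Z$, and let $\Gamma\le G$ be nontrivial and finitely generated. If $\Gamma\le N$, then $\Gamma$ is free and the previous case applies. Otherwise the image of $\Gamma$ in $G/N\cong\mathbb Z$ is nontrivial, hence infinite cyclic, and the kernel $\Gamma\cap N$ is free.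

**Closed surface groups.** Let $G=\pi_1(S)$ with $S$ closed, different from $S^2$ and $P^2$, so $\chi(S)\le0$. Subgroups of infinite index in $G$ are free (Hoare–Karrass–Solitar, *Subgroups of infinite index in Fuchsian groups*, Math. Z. 125 (1972)). In topological terms, such a subgroup is the fundamental group of a noncompact connected covering surface, and these groups are free. So let $\Gamma\le G$ be nontrivial and finitely generated. If $\Gamma$ has infinite index, it is free, and the first case applies. If $\Gamma$ has finite index, it is the fundamental group of a closed surface with $\chi\le0$. Its abelianization is $\mathbb Z^{2g}$ with $g\ge1$, or $\mathbb Z^{h-1}\oplus\mathbb Z/2$ with $h\ge2$, so it is infinite and $\Gamma$ maps onto $\mathbb Z$. The kernel has infinite index in $\Gamma$, hence in $G$, and is therefore free. $\blacksquare$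

## 10. Units, the commutator ideal, and local indicability

In this section $k$ is a domain. These are the proofs of the Complements.

**(a) The inverse of $t$ is needed.** Let $x$ be a basis element of $F$ and $R=k[\langle x\rangle]\cong k[t,t^{-1}]$. A homomorphism $R\to k[z]$ sends $x$ to a unit of $k[z]$. As $k$ is a domain, units of $k[z]$ lie in $k$. So the image lies in $k$, and every homomorphism $R\to k[z]$ is trivial.

Conversely, suppose $\lambda_*(R)\subseteq k[t]$ or $\lambda_*(R)\subseteq k[t^{-1}]$ for some surjection $\lambda$. If $\lambda_*(R)\ne k$, then $\lambda_*|_R$ is a nontrivial map to a polynomial ring in one variable. If $\lambda_*(R)=k$, Theorem 1(ii) gives a nontrivial map to $k[t]$.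

**(b) Finite generation is needed in rank $\ge2$.** Let $I$ be the ideal of $k[F]$ generated by all commutators $ab-ba$, and $R=k+I$. Since $F$ is not abelian, $I\ne0$. Since $I\subseteq\ker\varepsilon$, we have $I\cap k=0$, so $R\neq k$. We claim that every homomorphism $f$ from $R$ to a commutative domain $D$ kills $I$. Then every homomorphism $R\to k[t,t^{-1}]$ has image $k$ and is trivial.

The idea is to extend $f$ from $I$ to all of $k[F]$, where a map to a field must kill commutators. Suppose $f(j)\ne0$ for some $j\in I$. For $r\in k[F]$ the elements $rj$, $jr$, $jrj$ lie in $I$, and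
$$f(j)f(rj)=f(jrj)=f(jr)f(j),\qquad\text{so}\qquad f(jr)=f(rj).$$
Put $\varphi(r)=f(rj)/f(j)$ in the field of fractions of $D$. This is additive in $r$ with $\varphi(1)=1$. For $r,s\in k[F]$,
$$f(j)f(rsj)=f(jr\cdot sj)=f(jr)f(sj)=f(rj)f(sj).$$
Dividing by $f(j)^2$ gives $\varphi(rs)=\varphi(r)\varphi(s)$. So $\varphi$ is a ring homomorphism from $k[F]$ to a field. It kills all commutators, hence $\varphi(I)=0$. But for $i\in I$ both $i$ and $j$ lie in $R$, so $\varphi(i)=f(ij)/f(j)=f(i)f(j)/f(j)=f(i)$. Thus $f(I)=0$, contradicting $f(j)\ne0$. By Theorem 1, the algebra $k+I$ is therefore not finitely generated.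

**(c) Local indicability is necessary.** Let $\Gamma\le G$ be nontrivial and finitely generated. Then $k[\Gamma]$ is a finitely generated subalgebra of $k[G]$, different from $k$, so there is a nontrivial $f:k[\Gamma]\to k[t,t^{-1}]$. It maps $\Gamma$ into the units. Since $k$ is a domain, the units of $k[t,t^{-1}]$ are the elements $ct^m$ with $c\in k^\times$, $m\in\mathbb Z$. Consider the homomorphism $\Gamma\to k^\times t^{\mathbb Z}\to\mathbb Z$, $g\mapsto m$ if $f(g)=ct^m$. If it were zero, then $f(\Gamma)\subseteq k$, hence $f(k[\Gamma])\subseteq k$, against nontriviality. So it is nonzero. Its image is infinite cyclic, and $\Gamma$ maps onto $\mathbb Z$. $\blacksquare$
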